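
\newtheorem{theorem}{Theorem}
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{remark}
\newtheorem*{remark}{Remark}

\title{Graphs with a single Laplacian eigenvalue at or above the average degree}


\begin{abstract}
Let $G$ be a graph with $n\ge 2$ vertices and $m$ edges, and let
$\mu_1\ge\mu_2\ge\dots\ge\mu_n=0$ be its Laplacian eigenvalues. We prove that if $G$ and its
complement are both connected, then $\mu_2>2m/n$. This confirms a conjecture of Allem, Cafure,
Dratman, Grippo, Safe and Trevisan: among connected graphs with connected complement, only $K_1$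
has exactly one Laplacian eigenvalue greater than or equal to the average degree. The proof also
shows that, among all connected graphs on at least two vertices, $\mu_2<2m/n$ holds only for
stars and $\mu_2=2m/n$ only for the balanced complete bipartite graphs $K_{a,a}$ with $a\ge2$.
It also yields the list of all graphs with exactly one eigenvalue at or above the average degree.
\end{abstract}

\section{The question and the results}

Let $G$ be a finite simple graph with vertex set $V$, $n$ vertices, $m$ edges and degrees
$d_1\ge d_2\ge\dots\ge d_n$. Let $A(G)$ be its adjacency matrix and $D(G)$ the diagonal matrix of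
degrees. The \emph{Laplacian} is $L=L(G)=D(G)-A(G)$. It is positive semidefinite, it kills the
all-ones vector $\mathbf 1$, and the multiplicity of its eigenvalue $0$ is the number of
components of $G$. We write its eigenvalues, with multiplicity, as
$\mu_1\ge\mu_2\ge\dots\ge\mu_n=0$. Throughout,
\[
  \theta=\theta(G)=\frac{2m}{n}
\]
denotes the average degree. Since $\sum_i\mu_i=\operatorname{tr}L=2m$, the number $\theta$ is
also the mean of the Laplacian eigenvalues. Let
\[
  \sigma(G)=\#\{i:\mu_i\ge\theta\},
\]
the number of Laplacian eigenvalues that are at least their mean. The largest eigenvalue is at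
least the mean, so $\sigma(G)\ge1$. When is $\sigma(G)=1$, that is, when does a single
eigenvalue carry all of the excess over the mean?

The star $K_{1,t}$ behaves like this. Its Laplacian eigenvalues are $t+1$ (eigenvector: $t$ at
the center, $-1$ at the leaves), $1$ with multiplicity $t-1$ (vectors on the leaves with sum
zero), and $0$. The mean is $\frac{2t}{t+1}$, which exceeds $1$ for $t\ge2$; for $t=1$ the
eigenvalues are $2,0$ with mean $1$. So $\sigma(K_{1,t})=1$ for every $t\ge1$. The graphs
$K_{a,a}$ with $a\ge2$ are on the borderline: the eigenvalues are $2a$, $a$ with multiplicity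
$2a-2$, and $0$, so $\mu_2=a=\theta$ exactly.

In both examples $\mu_1=n$, the largest value possible. Indeed, if $J$ is the all-ones matrix,
then $L(G)+L(\overline G)=nI-J$, so on $\mathbf 1^{\perp}$ the operator $L(\overline G)$ is
$nI-L(G)$. Hence $\mu_1\le n$, and, for $n\ge2$, equality holds exactly when $\overline G$ is
disconnected. Requiring both $G$ and $\overline G$ to be connected thus says that on
$\mathbf 1^\perp$ all eigenvalues lie strictly between the two extremes $0$ and $n$. The smallest
such graph with more than one vertex is the path $P_4$, with eigenvalues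
$2+\sqrt2,\,2,\,2-\sqrt2,\,0$ and mean $\frac32$; here $\sigma=2$. It is natural to guess that
without the extreme eigenvalue $n$ one eigenvalue can never do all the work. This was conjectured
in \cite{allem}: for a connected graph $G$ with connected complement, $\sigma(G)=1$ if and only
if $G\cong K_1$. We prove it, with a strict inequality.

\begin{theorem}\label{thm:main}
Let $G$ be a connected graph with connected complement and $n\ge2$ vertices. Then
$\mu_2>\frac{2m}{n}$, and hence $\sigma(G)\ge2$.
\end{theorem}

Since $\sigma(K_1)=1$, and $K_1$ and its complement are connected, this proves the conjecture.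
Theorem~\ref{thm:main} will come out of the following trichotomy, because the complements of
stars and of the graphs $K_{a,a}$ are disconnected.

\begin{theorem}\label{thm:tri}
Let $G$ be a connected graph with $n\ge2$ vertices.
\begin{enumerate}
\item[(i)] $\mu_2<\frac{2m}{n}$ if and only if $G$ is a star $K_{1,t}$, $t\ge1$.
\item[(ii)] $\mu_2=\frac{2m}{n}$ if and only if $G\cong K_{a,a}$ with $a\ge2$.
\item[(iii)] In all other cases $\mu_2>\frac{2m}{n}$.
\end{enumerate}
\end{theorem}

\begin{theorem}\label{thm:class}
For an arbitrary graph $G$, $\sigma(G)=1$ if and only if $G$ is isomorphic to $K_1$, or to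
$K_2\cup sK_1$ with $s\ge0$, or to $K_{1,t}\cup sK_1$ with $t\ge2$ and $0\le s\le t-2$.
\end{theorem}

\paragraph{Sharpness.} In Theorem~\ref{thm:main} the bound cannot be improved to $\mu_2\ge c\,\theta$
with a constant $c>1$. For $a\ge2$ let $G=K_{a,a}-e$. It is connected, and its complement, two
copies of $K_a$ joined by an edge, is connected as well. Here
$\theta=\frac{2(a^2-1)}{2a}=a-\frac1a$. Deleting an edge does not increase any Laplacian
eigenvalue (Section~\ref{sec:tools}), so $\mu_2(G)\le\mu_2(K_{a,a})=a$. Thus
$1<\mu_2/\theta\le a^2/(a^2-1)$, which tends to $1$.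

\section{Tools}\label{sec:tools}

We use four standard facts; $|x|$ is the Euclidean norm.

\smallskip\noindent\textbf{(T1)} $x^TLx=\sum_{ij\in E}(x_i-x_j)^2$, where $E$ is the edge set of
$G$. In particular, if $H$ is obtained from $G$ by deleting edges, then
$x^TL(G)x\ge x^TL(H)x$ for all $x$, and $\mu_i(G)\ge\mu_i(H)$ for all $i$.

\smallskip\noindent\textbf{(T2)} (Courant--Fischer) If $z^TLz\ge c|z|^2$ for all $z$ in a
two-dimensional subspace, then $\mu_2\ge c$; if the inequality is strict for all nonzero $z$ in
the subspace, then $\mu_2>c$.

\smallskip\noindent\textbf{(T3)} (Interlacing) If $M'$ is a principal submatrix of a real symmetric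
matrix $M$, then the $i$-th largest eigenvalue of $M$ is at least that of $M'$, and the $i$-th
smallest eigenvalue of $M$ is at most that of $M'$. In particular $M$ has at least as many
negative eigenvalues as $M'$.

\smallskip\noindent\textbf{(T4)} (Star vectors) Let $w$ be a vertex of degree $\delta\ge1$. Put
$x_w=\delta$, $x=-1$ on the neighborhood $N(w)$, and $x=0$ elsewhere. Then
$|x|^2=\delta(\delta+1)$, and the $\delta$ edges at $w$ contribute $\delta(\delta+1)^2$ to
$x^TLx$. So $x^TLx\ge(\delta+1)|x|^2$, and $\mu_1\ge d_1+1$ whenever $m\ge1$.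

\section{The idea on a graph with six vertices}\label{sec:idea}

By (T2), to prove $\mu_2>\theta$ it is enough to find a plane on which the quadratic form
\[
  q(x)=x^T(L-\theta I)x
\]
is positive definite. Two kinds of vectors suggest themselves. One is the unit vector $e_v$ at a
vertex $v$ of largest degree: $q(e_v)=d_1-\theta$, which is positive unless $G$ is regular. The
others are star vectors $x$, as in (T4), at vertices whose degree is nearly $\theta$. If $x$
vanishes at $v$, it is orthogonal to $e_v$, but the two vectors interact through the edges at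
$v$: the number $e_v^T(L-\theta I)x$, which we call their \emph{interaction}, need not be zero. The
question is whether it is small enough.

Let $G$ consist of a triangle $vab$ and a $4$-cycle $vcwd$ that share the vertex $v$. The
complement is connected, since in it $w$ is adjacent to $v,a,b$ and $a$ is adjacent to $c,d$.
Here $n=6$, $m=7$, $\theta=\frac73$, and the degrees are $4,2,2,2,2,2$. In particular
$d_2<\theta$, so the inequality $\mu_2\ge d_2$, which we prove in Section~\ref{sec:lipan}, is not
enough. No smaller graph on at least two vertices that is connected with connected complement has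
$d_2<\theta$. For such a graph with $2\le n\le5$, a vertex of degree $n-1$ would be isolated in
$\overline G$, so $d_1\le n-2\le3$. If $d_2\le1$, connectedness would force $G$ to be a star, which
has a vertex of degree $n-1$. So $d_2\ge2$, and $d_1\ge\theta>d_2$ gives $d_1=3$, $d_2=2$, $n=5$.
The degree sum then exceeds $10$ and is at most $3+4\cdot2=11$, so it is the odd number $11$, which
is impossible.

We have $q(e_v)=4-\frac73=\frac53$. Take the star vector at $w$: $x_w=2$, $x_c=x_d=-1$. Then
$x^TLx=9+9+1+1=20$ and $|x|^2=6$, so $q(x)=20-14=6$. The interaction is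
$e_v^T(L-\theta I)x=-(x_a+x_b+x_c+x_d)=2$. On the plane spanned by $e_v$ and $x$ the form $q$ has
the matrix
\[
  \begin{pmatrix}5/3&2\\2&6\end{pmatrix},\qquad\text{with determinant }10-4=6>0 .
\]
So $q$ is positive definite there and $\mu_2>\theta$.

There is a second source of good vectors: the star at a neighbor $u$ of $v$, with $v$ left out. It
has the value $d-1$ at $u$, where $d$ is the degree of $u$, and $-1$ at the other $d-1$ neighbors
of $u$. For $u=a$ this is $x=e_a-e_b$. The edge $ab$ contributes $4$ and the two edges to $v$
contribute $1$ each, so $q(x)=6-2\cdot\frac73=\frac43$, and the interaction is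
$-(x_a+x_b)=0$. In general the interaction of such a vector with $e_v$ is, up to sign, the number
of neighbors of $u$ other than $v$ that are not adjacent to $v$ (here there are none).

The general proof runs by contradiction. If $\mu_2\le\theta$, then every $x$ with $x_v=0$ and
$q(x)>0$ must interact strongly with $e_v$. Stars at vertices \emph{not adjacent} to $v$ show that
those vertices have degree less than $d_2$. Stars at \emph{neighbors} of $v$ show that each
neighbor of degree $d_2$ sends many edges to the non-neighbors of $v$. But there are too many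
neighbors of this kind, and the non-neighbors, having small degree, cannot receive all these edges.

\section{The second largest degree}\label{sec:lipan}

The first step is an inequality due to Li and Pan. It serves to compare $d_2$ with $\theta$: if
$d_2>\theta$ we are done at once, and otherwise $d_2\le\theta$ makes the degree sequence very
rigid.

\begin{lemma}\label{lem:lipan}
Let $G$ be a graph with $d_2\ge2$. Then $\mu_2\ge d_2$.
\end{lemma}

\begin{proof}
Let $v$ be a vertex of degree $d_1$ and $u\ne v$ a vertex of degree $d=d_2$.

If $u$ and $v$ are not adjacent, the principal submatrix of $L$ on $\{u,v\}$ is diagonal with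
entries $d\le d_1$, and $\mu_2\ge d$ by (T3).

Let $u$ and $v$ be adjacent. Write $C=N(u)\cap N(v)$, $c=|C|$, and
$B=N(u)\setminus(C\cup\{v\})$, so that $a:=|B|=d-1-c$. The set $N(v)\setminus(C\cup\{u\})$ has
$d_1-1-c\ge a$ elements; choose a subset $A$ of it with $|A|=a$. Let $H$ be the spanning subgraph
of $G$ whose edges are $uv$, the edges from $v$ to $A\cup C$, and the edges from $u$ to $B\cup C$.
In $H$ both $u$ and $v$ have degree $d$, and $H$ has an automorphism $\tau$ that interchanges $u$
and $v$, interchanges $A$ and $B$, and fixes all other vertices. We test one vector that changes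
sign under $\tau$ and one that is fixed by it. Let $x=e_v-e_u$. Let $y$ be the sum of two star
vectors with the edge $uv$ left out, one with value $d-1$ at $v$ and $-1$ on $A\cup C$, the other
with value $d-1$ at $u$ and $-1$ on $B\cup C$. Thus $y_u=y_v=d-1$, $y=-1$ on $A\cup B$, $y=-2$ on
$C$, and $y=0$ elsewhere.

For $x$, the edge $uv$ contributes $4$ and the other $2(d-1)$ edges of $H$ contribute $1$ each,
so
\[
  x^TL(H)x=2d+2\ge 2d=d|x|^2 .
\]
For $y$, the edge $uv$ contributes $0$, the $2a$ edges to $A\cup B$ contribute $d^2$ each, and the
$2c$ edges to $C$ contribute $(d+1)^2$ each. Also $|y|^2=2(d-1)^2+2a+4c$. Hence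
\begin{align*}
  y^TL(H)y-d|y|^2&=2ad^2+2c(d+1)^2-2d(d-1)^2-2ad-4cd\\
  &=2d(d-1)a-2d(d-1)^2+2c(d^2+1)\\
  &=-2d(d-1)c+2c(d^2+1)=2c(d+1)\ge0,
\end{align*}
where the third line uses $a=d-1-c$.

Since $\tau$ maps $x$ to $-x$ and $y$ to $y$ and preserves $L(H)$, both $x^Ty$ and $x^TL(H)y$
equal their own negatives, so they vanish. Therefore, for $z=\alpha x+\beta y$,
\[
  z^TL(G)z\ge z^TL(H)z=\alpha^2x^TL(H)x+\beta^2y^TL(H)y\ge d\bigl(\alpha^2|x|^2+\beta^2|y|^2\bigr)=d|z|^2 .
\]
As $d\ge2$, we have $y\neq0$, so the orthogonal vectors $x$ and $y$ span a plane, and $\mu_2\ge d$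
by (T2).
\end{proof}

The assumption $d_2\ge2$ is needed: for $K_2$ the vector $y$ is zero, and $\mu_2=0<1=d_2$.

\section{The core of the proof}\label{sec:core}

\begin{proposition}\label{prop:core}
Let $G$ be a graph that is not regular and has $d_2\ge2$. Then $\mu_2>\theta$.
\end{proposition}

Connectedness plays no role here; it will enter only when we treat the graphs with $d_2\le1$ and
the regular graphs. For the rest of this section let $G$ be as in the proposition and
\textbf{assume that $\mu_2\le\theta$}; we derive a contradiction. All lemmas of this section are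
stated under this assumption. Put $k=d_2\ge2$.

\subsection{Accounting of degrees}

By Lemma~\ref{lem:lipan}, $k\le\mu_2\le\theta$. Since $G$ is not regular, $d_1>\theta\ge k$. So
there is exactly one vertex $v$ of degree $d_1$, and all other vertices have degree at most $k$,
although the average degree is at least $k$. The surplus of $v$ has to pay for all the deficits.
To express this, let
\[
  N=N(v),\qquad R=V\setminus(N\cup\{v\}),\qquad r=|R|=n-1-d_1\ge0 ,
\]
let $\delta_u=k-d_u\ge0$ be the deficit of a vertex $u\ne v$ of degree $d_u$, and put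
$D_N=\sum_{u\in N}\delta_u$, $D_R=\sum_{u\in R}\delta_u$, $D=D_N+D_R$. Let
\[
  j=n(\theta-k)\ge0,\qquad \eta=k+1-\theta,\qquad p=d_1-\theta=q(e_v)>0 .
\]
From $n\theta=d_1+(n-1)k-D$ and $n=d_1+1+r$ we get
\begin{equation}\label{eq:j}
  j=d_1-k-D,\qquad n\eta=n-j=r+1+k+D,\qquad p=d_1-k-\frac jn=D+j\Bigl(1-\frac1n\Bigr).
\end{equation}
So $j$ is a nonnegative integer, and $\eta>0$, that is, $\theta<k+1$. This is what makes star
vectors useful: by (T4), a star at a vertex of degree $k$ has Rayleigh quotient at least
$k+1>\theta$.

\subsection{Every good vector vanishing at $v$ interacts with $e_v$}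

\begin{lemma}\label{lem:key}
Let $x\in\mathbb R^V$ with $x_v=0$, and put $s(x)=\sum_{i\in N}x_i$. Then
\begin{equation}\label{eq:key}
  p\,q(x)\le s(x)^2 .
\end{equation}
\end{lemma}

\begin{proof}
We may assume $x\ne0$. Since $x_v=0$, we have $e_v^Tx=0$ and
$e_v^T(L-\theta I)x=(Le_v)^Tx=-s(x)$. So on the plane spanned by $e_v$ and $x$ the form $q$ has
the matrix
\[
  \begin{pmatrix}p&-s(x)\\-s(x)&q(x)\end{pmatrix},\qquad p>0 .
\]
If \eqref{eq:key} failed, its determinant would be positive, $q$ would be positive definite on
this plane, and (T2) would give $\mu_2>\theta$.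
\end{proof}

\subsection{Vertices not adjacent to $v$}

\begin{lemma}\label{lem:far}
Every $w\in R$ has degree at most $k-1$. Hence $D_R\ge r$.
\end{lemma}

\begin{proof}
Suppose $w\in R$ has degree $k$. Let $x$ be its star vector: $x_w=k$, $x=-1$ on $N(w)$, and $0$
elsewhere. As $w\in R$, we have $x_v=0$. Let $a=|N(w)\cap N|\le k$, so that $s(x)=-a$. Besides
the contribution $k(k+1)^2$ of the star, $x^TLx$ receives $1$ from each of the $a$ edges between
$N(w)\cap N$ and $v$. Since $|x|^2=k(k+1)$,
\[
  q(x)\ge k(k+1)^2+a-\theta k(k+1)=k(k+1)\eta+a ,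
\]
and \eqref{eq:key} gives $p\bigl(k(k+1)\eta+a\bigr)\le a^2$. The left side is positive, so
$a\ge1$. Dividing by $a$ and using $1\le k/a$ on the left and $a\le k$ on the right, we obtain
\begin{equation}\label{eq:far}
  p\bigl((k+1)\eta+1\bigr)\le k .
\end{equation}
This could hold only if $p$ or $\eta$ were small. But by \eqref{eq:j} the two are tied together
by $j$: the number $\eta=1-j/n$ is small only if $j$ is large, and then $p$ is large.

If $j=0$, then $\eta=1$ and $p=D=d_1-k\ge1$, so the left side of \eqref{eq:far} is at least
$k+2$, a contradiction.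

Let $j\ge1$. By \eqref{eq:j}, $1\le j\le n-1$, so $j(n-j)\ge n-1$. Also $p\ge j(1-\frac1n)$, and
therefore
\[
  p\ge1-\frac1n,\qquad p\,\eta\ge\Bigl(1-\frac1n\Bigr)\frac{j(n-j)}{n}\ge\Bigl(1-\frac1n\Bigr)^2\ge1-\frac2n .
\]
Thus the left side of \eqref{eq:far} is at least
\[
  (k+1)\Bigl(1-\frac2n\Bigr)+1-\frac1n=k+2-\frac{2k+3}{n} .
\]
Since $w\in R$, we have $r\ge1$, and \eqref{eq:j} gives $n=j+r+1+k+D\ge k+3$. Hence
$\frac{2k+3}n\le\frac{2k+3}{k+3}<2$, and the left side of \eqref{eq:far} exceeds $k$, a
contradiction.

So every $w\in R$ has $\delta_w\ge1$, and summing over $R$ gives $D_R\ge r$.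
\end{proof}

\subsection{Neighbors of $v$, and the count}

Let $U=\{u\in N:d_u=k\}$. A vertex of $N\setminus U$ has deficit at least $1$, so by
\eqref{eq:j} and Lemma~\ref{lem:far}
\begin{equation}\label{eq:U}
  |U|\ge d_1-D_N=j+k+D_R\ge j+k+r .
\end{equation}
In particular $U\ne\emptyset$. For $u\in U$ we use the star at $u$ with $v$ left out. This star has
only $k-1$ leaves, and on its own its Rayleigh quotient is $k$, which is not more than $\theta$.
But each of its vertices that is adjacent to $v$ has one more edge, to $v$, and these edges raise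
the quotient toward $k+1$. Only leaves in $R$ fail to help, and the number of these leaves is also,
up to sign, the interaction with $e_v$.

\begin{lemma}\label{lem:near}
For $u\in U$ let $b_u=|N(u)\cap R|$. Then
\begin{equation}\label{eq:near}
  p\bigl(k(k-1)\eta-b_u\bigr)\le b_u^2 .
\end{equation}
\end{lemma}

\begin{proof}
Let $x_u=k-1$, $x=-1$ on the $k-1\ge1$ vertices of $N(u)\setminus\{v\}$, and $x=0$ elsewhere. Then
$x_v=0$ and $|x|^2=(k-1)^2+(k-1)=k(k-1)$. Of the vertices in $N(u)\setminus\{v\}$ exactly
$k-1-b_u$ lie in $N$, and $u$ itself lies in $N$, so $s(x)=(k-1)-(k-1-b_u)=b_u$. The edges from $u$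
to $N(u)\setminus\{v\}$ contribute $(k-1)k^2$ to $x^TLx$. The edge $uv$ contributes $(k-1)^2$, and
the edges between $N(u)\cap N$ and $v$ contribute $k-1-b_u$. Therefore
\[
  x^TLx\ge k^2(k-1)+(k-1)^2+(k-1)-b_u=k(k-1)(k+1)-b_u,
\]
so $q(x)\ge k(k-1)(k+1-\theta)-b_u=k(k-1)\eta-b_u$, and \eqref{eq:key} gives \eqref{eq:near}.
\end{proof}

To see how this ends, let $v$ have degree $5$, let four of its neighbors form two triangles with
$v$, and let a pendant vertex $w$ be attached to the fifth neighbor. Here $n=7$, $k=2$, $D=1$,
$j=2$, $\theta=\frac{16}7$, $p=\frac{19}7$ and $\eta=\frac57$. If $\mu_2\le\theta$ were true,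
then by \eqref{eq:near} no $u\in U$ could have $b_u=0$, so each of the five neighbors of $v$
would have a neighbor in $R=\{w\}$. But $w$ has degree $1$. The general count is the same.

\begin{proof}[Proof of Proposition~\ref{prop:core}]
\emph{The case $r=0$.} Then $b_u=0$ for every $u\in U$, and \eqref{eq:near} reads
$p\,k(k-1)\eta\le0$. This is false, since $p,\eta>0$ and $k\ge2$. As $U\neq\emptyset$, we have a
contradiction.

\emph{The case $r\ge1$.} By \eqref{eq:j} and Lemma~\ref{lem:far}, $p\ge D\ge D_R\ge r\ge1$. Let
$u\in U$. Since $v\in N(u)\setminus R$, we have $b_u\le k-1$. So \eqref{eq:near} yields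
\[
  k(k-1)\eta\le b_u+\frac{b_u^2}{p}\le b_u\Bigl(1+\frac{k-1}{p}\Bigr)\le k\,b_u,
\]
that is, $b_u\ge(k-1)\eta$. Sum over $u\in U$. The sum of the $b_u$ counts the edges between $U$ and
$R$, and by Lemma~\ref{lem:far} the vertices of $R$ have degree at most $k-1$. Hence
\[
  |U|(k-1)\eta\le\sum_{u\in U}b_u\le\sum_{w\in R}d_w\le r(k-1).
\]
As $k\ge2$ and $n\eta=n-j$, this says $|U|(n-j)\le rn$. On the other hand, $n-j>r$ by
\eqref{eq:j}, so \eqref{eq:U} gives
\[
  |U|(n-j)\ge r(n-j)+(j+k)(n-j)>r(n-j)+jr=rn,
\]
a contradiction. So $\mu_2\le\theta$ is impossible.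
\end{proof}

\section{Proofs of the theorems}

Proposition~\ref{prop:core} leaves two kinds of graphs: those with $d_2\le1$ and the regular ones.

\begin{lemma}\label{lem:small}
Let $G$ be a graph with $m\ge1$ and $d_2\le1$. Then $G\cong K_{1,t}\cup\ell K_2\cup sK_1$ for some
$t\ge1$ and $\ell,s\ge0$.
\end{lemma}

\begin{proof}
Let $v$ be a vertex of degree $t=d_1\ge1$. All other vertices have degree at most $1$. So the
neighbors of $v$ have no further neighbors, and $v$ and its neighbors form a component $K_{1,t}$.
In the rest of the graph all degrees are at most $1$, so it consists of copies of $K_2$ and $K_1$.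
\end{proof}

\begin{lemma}\label{lem:reg}
Let $G$ be a connected $k$-regular graph with $k\ge2$. Then $\mu_2\ge k=\theta$, with equality if
and only if $G\cong K_{k,k}$.
\end{lemma}

\begin{proof}
The inequality is Lemma~\ref{lem:lipan}. Write $A=A(G)$. Since $L=kI-A$, the equality $\mu_2=k$
says that the second smallest eigenvalue of $A$ is $0$. For $K_{k,k}$ this is true: the eigenvalues
of $A$ are $k,-k$ and $0$ with multiplicity $2k-2\ge2$.

Conversely, let $\mu_2=k$. Then $A$ has at most one negative eigenvalue. The triangle has
adjacency eigenvalues $2,-1,-1$, and the path $P_4$ has $\pm\frac{1+\sqrt5}2$,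
$\pm\frac{\sqrt5-1}2$; both have two negative eigenvalues. By (T3), $G$ contains no triangle and
no induced $P_4$. We show that $G$ is complete bipartite. Fix an edge $uv$. As there is no
triangle, $N(u)$ and $N(v)$ are disjoint independent sets. Let $x\in N(u)$ and $y\in N(v)$. If
$x=v$ or $y=u$, then $x$ and $y$ are adjacent. Otherwise $x$ is not adjacent to $v$ and $y$ is not
adjacent to $u$, so $x$ and $y$ are adjacent, since $x,u,v,y$ would otherwise induce a $P_4$.
Hence $N(u)\cup N(v)$ induces a complete bipartite graph. If this were not all of $G$, then, as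
$G$ is connected, some vertex $z\notin N(u)\cup N(v)$ would be adjacent to a vertex of
$N(u)\cup N(v)$, say to $x\in N(u)$ (the other case follows by interchanging $u$ and $v$). Since
$z\notin N(v)$, we have $x\ne v$, and so $x$ is not adjacent to $v$. Also $z$ is not adjacent to
$u$ or $v$. So $z,x,u,v$ induce a $P_4$, which is impossible. Thus $G$ is complete bipartite, and
being $k$-regular it is $K_{k,k}$.
\end{proof}

\begin{remark}
For Theorem~\ref{thm:main} alone, the second half of this proof can be replaced by Seinsche's
theorem \cite{seinsche}: a graph on at least two vertices that is connected and has connected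
complement contains an induced $P_4$. If such a graph is $k$-regular, then $A(G)$ has two negative
eigenvalues by (T3), so $\mu_2>k$. The conjecture itself, without the strict inequality, does not
need the regular case at all: if $\mu_2<\theta$ and $d_2\ge2$, then Lemma~\ref{lem:lipan} gives
$d_2\le\mu_2<\theta$, so $G$ is not regular, and Proposition~\ref{prop:core} gives the
contradiction $\mu_2>\theta$.
\end{remark}

\begin{proof}[Proof of Theorem~\ref{thm:tri}]
Stars have $\mu_2<\theta$, and $K_{a,a}$ with $a\ge2$ has $\mu_2=\theta$, as computed in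
Section~1. It remains to show that every other connected graph $G$ on $n\ge2$ vertices has
$\mu_2>\theta$. If $d_2\le1$, then $G$, being connected, would be a star by Lemma~\ref{lem:small}.
So $d_2\ge2$. If $G$ is not regular, then $\mu_2>\theta$ by Proposition~\ref{prop:core}. If $G$
is $k$-regular, then $k=d_2\ge2$ and $G\not\cong K_{k,k}$, so $\mu_2>\theta$ by
Lemma~\ref{lem:reg}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The complement of $K_{1,t}$ with $t\ge1$ is $K_1\cup K_t$, and the complement of $K_{a,a}$ is
$K_a\cup K_a$. Both are disconnected. So if $n\ge2$ and both $G$ and $\overline G$ are connected,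
case (iii) of Theorem~\ref{thm:tri} applies, and $\mu_1\ge\mu_2>\theta$ gives $\sigma(G)\ge2$.
\end{proof}

The two places where the connectedness of $\overline G$ is used are thus the two exceptional
families: it excludes the stars, which have $d_2\le1$, and the graphs $K_{a,a}$ with $a\ge2$, which
are regular with equality in Lemma~\ref{lem:lipan}.

\begin{proof}[Proof of Theorem~\ref{thm:class}]
If $m=0$, all $n$ eigenvalues equal $0=\theta$, so $\sigma(G)=n$, and $\sigma(G)=1$ if and only if
$G\cong K_1$. Let $m\ge1$. Then $n\ge2$, and $\sigma(G)=1$ means $\mu_2<\theta$.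

Suppose $\mu_2<\theta$. If $d_2\ge2$, then $\mu_2>\theta$ by Proposition~\ref{prop:core} when $G$
is not regular, and $\mu_2\ge d_2=\theta$ by Lemma~\ref{lem:lipan} when $G$ is regular; both
contradict $\mu_2<\theta$. So $d_2\le1$, and $G\cong K_{1,t}\cup\ell K_2\cup sK_1$ with $t\ge1$ by
Lemma~\ref{lem:small}. Since $G$ is a forest, $m<n$ and $\theta<2$. If $\ell\ge1$, then by (T4)
the component $K_{1,t}$ and a component $K_2$ each contribute an eigenvalue of at least $2$, so
$\mu_2\ge2>\theta$, a contradiction. Hence $G\cong K_{1,t}\cup sK_1$.

It remains to decide which of these graphs satisfy $\mu_2<\theta$. The eigenvalues of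
$K_{1,t}\cup sK_1$ are $t+1$, $1$ with multiplicity $t-1$, and $0$ with multiplicity $s+1$, and
$\theta=\frac{2t}{t+1+s}>0$. If $t=1$, then $\mu_2=0<\theta$ for every $s\ge0$. If $t\ge2$, then
$\mu_2=1$, and $1<\frac{2t}{t+1+s}$ if and only if $s<t-1$, that is, $s\le t-2$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{allem}
L. Emilio Allem, Antonio Cafure, Ezequiel Dratman, Luciano N. Grippo, Mart\'in D. Safe,
Vilmar Trevisan,
\emph{Partial characterization of graphs having a single large Laplacian eigenvalue},
arXiv:1710.01710 (2017).

\bibitem{seinsche}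
Seinsche,
J. Combin. Theory Ser. B \textbf{16} (1974), 191--193.

\end{thebibliography}

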